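# Lowness for Oberwolfach randomness is $K$-triviality

## First guess: the $K$-trivial sets

We work in Cantor space $2^\omega$ with the fair-coin measure $\mu$, and identify sets of natural numbers with infinite bit sequences. For a string $\sigma$, $[\sigma]$ is the cylinder of all sequences extending $\sigma$, and $I_\sigma=[0.\sigma,\,0.\sigma+2^{-|\sigma|})$ is the corresponding interval of reals. For a real $b\in[0,1)$, $b\upharpoonright n$ is the string $\sigma$ of length $n$ with $b\in I_\sigma$. "Dyadic" means dyadic rational. We write $\xi\preceq\eta$ for "prefix", $\xi\prec\eta$ for "proper prefix", and $\xi\prec X$ if the string $\xi$ is a prefix of the infinite sequence $X$.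

A Martin-Löf test (ML-test) is a uniformly $\Sigma^0_1$ sequence $(T_n)$ of open sets with $\mu(T_n)\le 2^{-n}$; a set is ML-random if it lies in $\bigcap_nT_n$ for no such test. The notion of this talk replaces the index $n$ by the first $n$ bits of a real that can only be approximated from below.

**Definition.** An *Oberwolfach test* (OW-test) is a uniformly $\Sigma^0_1$ family $\langle U_\sigma\rangle_{\sigma\in2^{<\omega}}$ of open sets together with a left-c.e. real $\beta\in[0,1]$, viewed via its binary expansion, such that

(i) $\mu(U_\sigma)\le2^{-|\sigma|}$ for every $\sigma$, and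

(ii) $U_\tau\subseteq U_\sigma$ whenever $\sigma\preceq\tau$.

A set $Z$ *fails* the test if $Z\in U_{\beta\upharpoonright n}$ for every $n$, and $Z$ is *OW-random* if it fails no OW-test. Relative to an oracle $A$: the family is uniformly $\Sigma^0_1(A)$ and $\beta$ is left-c.e. relative to $A$.

Two examples show the range of the definition. If $\beta=0$ and $U_\sigma=T_{|\sigma|}$ for a nested ML-test $(T_n)$, then failing the OW-test means failing the ML-test. So every OW-random set is ML-random, and this relativizes. If $U_\sigma=[\sigma]$, then (i) and (ii) hold, and the only set that fails is $\beta$ itself. So no left-c.e. real is OW-random. Chaitin's $\Omega$ is left-c.e. and ML-random, hence OW-randomness is strictly stronger than ML-randomness.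

**Definition.** A set $A$ is *low for OW-randomness* if every OW-random set is OW-random relative to $A$. Likewise, $A$ is *low for ML-randomness* if every ML-random set is ML-random relative to $A$. A set $A$ is *$K$-trivial* if for some $c$ we have $K(A\upharpoonright n)\le K(n)+c$ for all $n$, where $K$ is prefix-free complexity.

For example, a computable set is $K$-trivial, since $A\upharpoonright n$ can be computed from $n$; and it is low for OW-randomness, since tests relative to it are plain tests.

Which sets are low for OW-randomness? For ML-randomness the low sets are exactly the $K$-trivial ones, so the answer that one first guesses is: the $K$-trivial sets again. Two known facts support the guess. Every set that is low for OW-randomness is $K$-trivial; and there is an incomputable c.e. set that is low for OW-randomness, so the class is not just the computable sets. What must be tested is whether every $K$-trivial set $A$ is low for OW-randomness. Let $(\langle U_\sigma\rangle,\beta)$ be an OW-test relative to a $K$-trivial set $A$.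

*Case 1: $\beta$ is computable from $A$.* Then $(U_{\beta\upharpoonright n})_n$ is uniformly $\Sigma^0_1(A)$, an ML-test relative to $A$. Any $Z$ that fails is not ML-random relative to $A$, hence not ML-random because $K$-trivial sets are low for ML-randomness, hence not OW-random. The guess passes.

*Case 2: $U_\sigma=[\sigma]$, and $\beta$ is left-c.e. in $A$ but not computable from $A$.* Only $\beta$ fails. The guess predicts that $\beta$ fails an OW-test whose real is left-c.e. *without* any oracle. If $A$ is approximated by finite sets $A_s$, the natural approximation $b_s$ to $\beta$ goes up when computations appear and down when they turn out to have used a wrong oracle. But suppose that some computable approximation has finite total variation. Then the total variation is itself a left-c.e. real $\gamma$, and while the first $n$ bits of $\gamma$ seem fixed, $b_s$ moves by less than $2^{-n}$. So the bits of $\gamma$ confine $b_s$. We carry this out below, and again the guess passes.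

In general, both problems occur at once: the real moves, and the sets $U_\sigma$ change. The guess is still correct, but the combination needs a new idea.

## The theorem and the facts it uses

A set is *weakly 2-random* if it lies in no null $\Pi^0_2$ class. For instance $\Omega$ is not weakly 2-random: it is not OW-random, and we shall see in the last section that weakly 2-random sets are OW-random.

**Theorem 1.** For $A\subseteq\omega$ the following are equivalent.

1. $A$ is $K$-trivial.
2. For every OW-test relative to $A$ there is a *single* unrelativized OW-test failed by every set that fails the given test.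
3. $A$ is low for OW-randomness.
4. Every OW-random set is ML-random relative to $A$.
5. Every weakly 2-random set is ML-random relative to $A$.

So the sets that are low for OW-randomness are exactly the $K$-trivial sets. The question whether this is so is taken from André Nies, "Lowness, randomness, and computable analysis", arXiv:1607.07030 (2016). We use these published facts; (F1), (F2) and (F3) are from Nies, *Lowness properties and randomness*, Adv. Math. 2005.

* (F1) $K$-trivial sets are low for $K$: there is $c$ with $K(y)\le K^A(y)+c$ for all $y$. By the Levin–Schnorr theorem they are then low for ML-randomness.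
* (F2) Every $K$-trivial set is computable from a c.e. $K$-trivial set.
* (F3) Every set that is low for ML-randomness is $K$-trivial.
* (F4) Kraft–Chaitin theorem relative to $A$: if $W\subseteq\omega\times2^{<\omega}$ is c.e. in $A$ and $\sum_{(r,\eta)\in W}2^{-r}\le1$, then there is $e$ with $K^A(\eta)\le r+e$ for all $(r,\eta)\in W$.
* (F5) Kučera: if $P$ is a $\Pi^0_1$ class of positive measure, every ML-random set has a tail in $P$.

The main part is (1)⇒(2), which takes all sections but the last.

## A c.e. oracle and monotone approximations

**Step 1: we may assume that $A$ is c.e. and $\beta$ is not dyadic.** If $A\le_TC$, every OW-test relative to $A$ is one relative to $C$. So by (F2) we may assume that $A$ is c.e. Fix a computable enumeration $(A_s)$ of $A$ with $A_0=\emptyset$ and at most one element entering at each stage, and fix $c$ as in (F1).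

Let $(\langle U_\sigma\rangle,\beta)$ be an OW-test relative to $A$. If $\beta$ is dyadic, either of its binary expansions is computable, and by Case 1 every $Z$ that fails the test is not ML-random. So all these $Z$ fail one OW-test, namely the one given by the universal nested ML-test and the real $0$. From now on $\beta$ is not dyadic; in particular $0<\beta<1$.

**Step 2: finite approximations that grow along every path.** Let $b(\xi)$ be the maximum of $0$ and all rationals in $[0,1)$ that the procedure enumerating the left cut of $\beta$ produces within $|\xi|$ steps with oracle $\xi$, with queries below $|\xi|$ only. Let $E_\sigma(\xi)$ be the clopen set that the procedure for $U_\sigma$ enumerates within $|\xi|$ steps with oracle $\xi$, so that $E_\sigma(\emptyset)=\emptyset$. Let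
$$U_\sigma(\xi)=E_\sigma(\xi')\quad\text{for the longest }\xi'\preceq\xi\text{ with }\mu(E_\sigma(\xi'))\le2^{-|\sigma|}.$$
Both functions are computable and monotone: if $\xi\preceq\eta$ then $b(\xi)\le b(\eta)$ and $U_\sigma(\xi)\subseteq U_\sigma(\eta)$. Always $b(\xi)\in[0,1)$, $b(\emptyset)=0$ and $\mu(U_\sigma(\xi))\le2^{-|\sigma|}$, even if $\xi$ is not a prefix of $A$. Along the true oracle nothing is lost: $\beta=\lim_\ell b(A\upharpoonright\ell)$ because $\beta<1$, and $U_\sigma=\bigcup_\ell U_\sigma(A\upharpoonright\ell)$ because $\mu(E_\sigma(A\upharpoonright\ell))\le\mu(U_\sigma)\le2^{-|\sigma|}$ for every $\ell$.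

## A walk along confirmed strings

The crudest covering set would collect $U_\sigma(\xi)$ over all prefixes $\xi$ of all $A_s$. This fails even for computable $A$. Let $A=\omega$ with $A_s=\{0,\dots,s-1\}$. Let the procedure for $U_\sigma$ look for the first $x$ at which the oracle has a $0$ and then enumerate $[\tau_x]$, where $\tau_0,\tau_1,\dots$ runs cyclically through all strings of length $|\sigma|$. Then $U_\sigma=\emptyset$ for oracle $A$; but long initial segments of $A_s$ give $[\tau_s]$, and the union over all $s$ is $2^\omega$. False oracles produce garbage, and one must limit how often we read a false oracle. Lowness for $K$ is the tool: before believing a string $\xi$, we wait for a short description of it. A true prefix of $A$ is sure to get one, and all descriptions together have weight at most $1$.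

Fix a parameter $D\in\omega$, and let $K_s$ be a computable approximation to $K$, nonincreasing in $s$. We build positions $\xi_s\prec A_s$ with $\xi_0=\emptyset$. *Transition $s$* is the passage from stage $s$ to stage $s+1$. Let $\xi=\xi_s$.

* *Retreat.* If some $x<|\xi|$ enters $A$ at stage $s+1$, let $\xi_{s+1}=\xi\upharpoonright x$. The strings $\eta$ with $\xi_{s+1}\prec\eta\preceq\xi$ are *destroyed*.
* *Otherwise* the string $\xi^+=A_{s+1}\upharpoonright(|\xi|+1)$ is *pending*; it extends $\xi$ by one bit. If it has not been requested, *request* it: compute an amount $a(\xi^+)$, a positive rational depending on $D$ and the history of the walk so far, and let $r(\xi^+)$ be the integer with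
$$a(\xi^+)\le2^{-r(\xi^+)}<2a(\xi^+).$$
If $K_{s+1}(\xi^+)\le r(\xi^+)+2D$ (*confirmation*), *advance*: $\xi_{s+1}=\xi^+$ is *created*. If not, *stay*: $\xi_{s+1}=\xi$.

The amounts are left open for now; different choices will be tried.

**Lemma 2.** For any choice of amounts:

(a) Each string is requested, created and destroyed at most once. At every stage the strings created and not yet destroyed are exactly the nonempty prefixes of the position. Between the request of a string and its creation there are only stays.

(b) We have
$$\sum_{\eta\text{ created}}a(\eta)\le\sum_{\eta\text{ created}}2^{-r(\eta)}\le2^{2D}. \tag{1}$$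

*Proof.* If $\eta$ is destroyed because $x$ enters, then $|\eta|>x$, $\eta(x)=0$, and $x\in A_t$ from then on. So $\eta$ is never again a prefix of any $A_t$, and cannot be created again. A pending string $\xi^+$ stays pending until it is created or until some $x<|\xi^+|$ enters $A$; in the latter case it never becomes pending again, for the same reason. So between request and creation there are only stays. The second sentence of (a) follows by induction on stages. For (b), a created $\eta$ has $K(\eta)\le r(\eta)+2D$, so $2^{-r(\eta)}\le2^{2D}2^{-K(\eta)}$; each string is created at most once, and $\sum_\eta2^{-K(\eta)}\le1$. $\square$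

In particular, when $\zeta$ is requested, all its nonempty proper prefixes are created and not destroyed. The next lemma states when the walk reaches $A$.

**Lemma 3.** Let the amounts be computed uniformly in $D$, and suppose that for every $D$, whenever a string $\zeta$ is requested,
$$\sum_{\emptyset\ne\eta\preceq\zeta}2^{-r(\eta)}\le1. \tag{2}$$
Then there is $D$ such that, in the walk with parameter $D$, for each $\ell$ there is $t$ with $A\upharpoonright\ell\preceq\xi_s$ for all $s\ge t$. If $t_\ell$ denotes the least such $t$, then $\xi_{t_\ell}=A\upharpoonright\ell$ for $\ell\ge1$, and $t_1<t_2<\cdots$.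

*Proof.* *Choice of $D$.* Let $W_D=\{(r(\eta),\eta):\eta\prec A\text{ is requested}\}$, computed in the walk with parameter $D$; it is c.e. in $A$ uniformly in $D$, and $r(\eta)\ge0$ by (2). Its weight is at most $1$. Indeed, take finitely many requested prefixes of $A$, the longest being $\zeta$. When $\zeta$ was requested, all its nonempty prefixes had been requested, and each string is requested only once. So the sum in (2) includes all strings considered. Hence
$$\widetilde W=\bigcup_D\{(r+D+1,\eta):(r,\eta)\in W_D\}$$
is c.e. in $A$ and has weight at most $\sum_D2^{-D-1}=1$. By (F4) there is $e$ with $K^A(\eta)\le r+D+1+e$ for all $D$ and all $(r,\eta)\in W_D$. Fix $D=1+e+c$. By (F1), with this $D$ every requested $\eta\prec A$ has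
$$K(\eta)\le K^A(\eta)+c\le r(\eta)+D+1+e+c=r(\eta)+2D.$$

*Convergence.* We use induction on $\ell$; $\ell=0$ is trivial. Suppose the claim holds for $\ell$. Take $t\ge t_\ell$ such that $A_s\upharpoonright(\ell+1)=A\upharpoonright(\ell+1)$ for all $s\ge t$. If $|\xi_s|\ge\ell+1$ for some $s\ge t$, then $A\upharpoonright(\ell+1)\preceq\xi_s$ because $\xi_s\prec A_s$; and this persists, since later retreats are caused by elements $x\ge\ell+1$. Otherwise $\xi_s=A\upharpoonright\ell$ for all $s\ge t$. Then $A\upharpoonright(\ell+1)$ is requested and, by the choice of $D$, eventually confirmed, so the walk advances, a contradiction.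

*The stages $t_\ell$.* Let $\ell\ge1$; then $t_\ell\ge1$ since $\xi_0=\emptyset$. By minimality $\xi_{t_\ell-1}$ does not extend $A\upharpoonright\ell$, while $\xi_{t_\ell}$ does. The transition between them is not a stay or a retreat, since these lead to a prefix of the old position. So it is an advance by one bit, and $\xi_{t_\ell}=A\upharpoonright\ell$. Since $t_\ell\le t_{\ell+1}$ and $\xi_{t_\ell}\ne\xi_{t_{\ell+1}}$, the $t_\ell$ increase strictly. $\square$

So the amounts face two opposite demands. By (1), everything created, including all garbage, is bounded by $2^{2D}$ in total amount: *large* amounts give good control of garbage. By (2), along each single path the amounts must add up to a small number: amounts must be *small* along paths.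

## Two cases in which simple amounts suffice

**Case $\beta=0$.** This case is already settled, but it shows how garbage is controlled. Let $S_m(\xi)=U_{0^m}(\xi)$ if $|\xi|\ge m$, and $S_m(\xi)=\emptyset$ otherwise. For a one-bit extension $\xi^+$ of $\xi$ let $\Delta_m(\xi^+)=S_m(\xi^+)\setminus S_m(\xi)$, and put
$$a(\xi^+)=2^{-|\xi^+|-4}+\sum_{3\le m\le|\xi^+|}\mu(\Delta_m(\xi^+)).$$
Along one path the pieces $\Delta_m$ are disjoint subsets of sets of measure at most $2^{-m}$. So the amounts along a path sum to at most $\frac1{16}+\sum_{m\ge3}2^{-m}=\frac5{16}$, the sum in (2) is at most $\frac58$, and Lemma 3 gives $D$. The sets $R_m=\bigcup_sS_m(\xi_s)$, $m\ge3$, are unions of pieces $\Delta_m(\eta)$ of created strings, so $\sum_m\mu(R_m)\le2^{2D}$ by (1). If $Z\in U_{0^m}$ for all $m$, then $Z\in S_m(A\upharpoonright\ell)$ for large $\ell$, and $A\upharpoonright\ell=\xi_{t_\ell}$; so $Z\in R_m$ for all $m\ge3$. Thus $(R_m)$ is a Solovay test, and $Z$ is not ML-random.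

**Case $U_\sigma=[\sigma]$.** Now only the real moves. Put $a(\xi^+)=\frac18(b(\xi^+)-b(\xi))+2^{-|\xi^+|-4}$. Along a path the first part telescopes to at most $\frac18$, so the sum in (2) is at most $2(\frac18+\frac1{16})=\frac38$, and Lemma 3 gives $D$. By (1) the total increase of $b(\xi_s)$ is at most $8\cdot2^{2D}$. As $b(\xi_s)\ge0=b(\xi_0)$, the total decrease is no larger, so the total variation of $b(\xi_s)$ is finite. Hence $b(\xi_s)$ converges, and to $\beta$, since $\xi_{t_\ell}=A\upharpoonright\ell$. Let $\gamma_s$ be twice the variation up to stage $s$, plus $\frac13$ if the limit would otherwise be dyadic; let $\gamma=\lim_s\gamma_s$, $j=\lfloor\gamma\rfloor$, and let $s_0$ be such that $\gamma_s\ge j$ for $s\ge s_0$. For $|\sigma|=n$ let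
$$R_\sigma=\bigcup\{[b(\xi_s)\upharpoonright(n+1)]:s\ge s_0,\ \gamma_s-j\in I_\sigma\},\qquad V_\sigma=\bigcap_{k\le n}R_{\sigma\upharpoonright k}.$$
During the stages used for $R_\sigma$, the values $b(\xi_s)$ differ by less than $2^{-n-1}$, so they meet at most two dyadic intervals of length $2^{-n-1}$, and $\mu(R_\sigma)\le2^{-n}$. Since $\beta$ and $\gamma-j$ are not dyadic, $\beta\in R_{(\gamma-j)\upharpoonright n}$ for all $n$. So $\beta$ fails the OW-test $(\langle V_\sigma\rangle,\gamma-j)$, as announced in Case 2 of the first section.

## Cells, pieces, and the estimate to aim for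

In the general case, the aim is to combine the two arguments: a left-c.e. real $\alpha$ should record the movement of $b(\xi_s)$ *and* the garbage. To measure garbage we cut the sets into pieces, one for each string. Let $(h_m)$ be a computable nondecreasing sequence with $h_m\ge m$, fixed in (5) below; level $m\geq 1$ uses the sets $U_\sigma$ with $|\sigma|=h_m$. Fix $m$ and write $h=h_m$.

**Cells.** Let $\mathrm{anc}_m(\emptyset)=b(\emptyset)$. For a one-bit extension $\xi^+$ of $\xi$ let
$$\mathrm{anc}_m(\xi^+)=\begin{cases}\mathrm{anc}_m(\xi)&\text{if }b(\xi^+)<\mathrm{anc}_m(\xi)+2^{-h},\\ b(\xi^+)&\text{otherwise.}\end{cases}$$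
By induction $b(\xi)\in[\mathrm{anc}_m(\xi),\mathrm{anc}_m(\xi)+2^{-h})$. Along a path the anchors are nondecreasing, and different anchors differ by at least $2^{-h}$. The *cell* of $\xi$ is $\{\eta\preceq\xi:\mathrm{anc}_m(\eta)=\mathrm{anc}_m(\xi)\}$. For example, if $2^{-h}=\frac14$ and $b$ takes the values $0,\,0.1,\,0.3,\,0.35,\,0.9$ along a path, the anchors are $0,\,0,\,0.3,\,0.3,\,0.9$, and the path meets three cells.

**Pieces.** Put $S_m(\xi)=U_{b(\xi)\upharpoonright h}(\xi)$ if $|\xi|\ge m$, and $S_m(\xi)=\emptyset$ otherwise. Let
$$G_m(\xi)=\bigcup\{S_m(\eta):\eta\text{ in the cell of }\xi\}.$$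
Within a cell, $b$ meets at most two dyadic intervals $I_\sigma$ with $|\sigma|=h$, and $U_\sigma(\eta)\subseteq U_\sigma(\xi)$ for $\eta\preceq\xi$. So $\mu(G_m(\xi))\le2\cdot2^{-h}=2^{1-h}$. Let
$$\Delta_m(\xi^+)=\begin{cases}G_m(\xi^+)\setminus G_m(\xi)&\text{if the anchors of }\xi,\xi^+\text{ agree},\\ G_m(\xi^+)=S_m(\xi^+)&\text{otherwise.}\end{cases}$$
In the first case $G_m(\xi^+)=G_m(\xi)\cup S_m(\xi^+)$. So in both cases $\Delta_m(\eta)\subseteq S_m(\eta)$; hence $\mu(\Delta_m(\eta))\le2^{-h}$, and $\Delta_m(\eta)=\emptyset$ if $|\eta|<m$. Since $G_m(\emptyset)=\emptyset$ (as $m\ge1$), $G_m(\xi)$ is the disjoint union of the $\Delta_m(\eta)$ for $\eta\ne\emptyset$ in the cell of $\xi$. Call $\mu(\Delta_m(\eta))$ the *$m$-mass* of $\eta$. We have shown: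

*The nonempty strings along a path that belong to one cell have total $m$-mass at most $2^{1-h}$.*

**The target.** We want a walk that converges to $A$ as in Lemma 3, and a bounded computable nondecreasing sequence of rationals $\alpha_s$, such that for all stages $s_1\le s_2$ and all $m\ge m_0$
$$\mu\Bigl(\bigcup_{s_1\le s\le s_2}G_m(\xi_s)\Bigr)\le4\cdot2^{-m}+(\alpha_{s_2}-\alpha_{s_1}). \tag{3}$$
Then, while the first bits of $\lim_s\alpha_s$ seem fixed, the sets $G_m(\xi_s)$ have a small union, and we can proceed as in the case $U_\sigma=[\sigma]$.

## Why fixed prices fail

The sensible amount combines those of the two cases. Give each level a price $p_m\in(0,1]$ for its mass, and put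
$$a(\xi^+)=\tfrac18\bigl(b(\xi^+)-b(\xi)\bigr)+2^{-|\xi^+|-4}+\sum_{m_0\le m\le|\xi^+|}p_m\,\mu(\Delta_m(\xi^+)). \tag{4}$$
By (1), the garbage of level $m$, that is, the total mass of destroyed strings, is at most $2^{2D}/p_m$. To let $\alpha$ rise with the garbage of all levels, we need the total garbage over all $m$ to be finite, as it is when all prices are $1$. So we ask how large fixed prices can be.

For $\beta=0$ the mass of level $m$ along a path was tiny. Now a path can meet many cells of level $m$, up to about $2^h$, each with a mass of up to $2^{1-h}$. The following example shows that the prices must be summable. Let $\beta=\Omega$, with a computable nondecreasing rational approximation $\beta_0=0,\beta_1,\dots$ such that $\beta_{s+1}-\beta_s\le\frac1{s+1}$. (Take any increasing rational approximation and approach its successive values in steps of size at most $\frac1{s+1}$; as $\sum\frac1{s+1}=\infty$, each value is reached.) Let $U_\sigma=[\sigma]$, $b(\xi)=\beta_{|\xi|}$, and $U_\sigma(\xi)=[\sigma]$ for $\xi\ne\emptyset$. From length $N=2^{h_m}\ge m$ on, the steps are less than $2^{-h_m}$. So along $A$ the function $b$ visits every interval $I_\sigma$,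 $|\sigma|=h_m$, that meets $[\beta_N,\beta]$. Each visited cylinder $[\sigma]$ is covered by pieces $\Delta_m(\eta)$ with $\eta\prec A$. Hence the total $m$-mass along $A$ is at least $\beta-\beta_{2^{h_m}}$.

If the walk is to request all prefixes of $A$ within the bound (2), we therefore need $\sum_mp_m(\beta-\beta_{2^{h_m}})\le1$. As $\beta-\beta_{2^{h_m}}$ is nonincreasing in $m$, this implies
$$\bigl(\beta-\beta_{2^{h_m}}\bigr)\sum_{m_0\le k\le m}p_k\le1\quad\text{for all }m\geq m_0.$$
If $(p_m)$ is computable and $\sum p_m=\infty$, this bounds the error $\beta-\beta_{2^{h_m}}$ by a computable sequence tending to $0$, and $\beta=\Omega$ would be computable, which it is not. So fixed computable prices have to be summable, like $p_m=2^{-m}$. But then the bound $2^{2D}/p_m$ on the garbage of level $m$ tends to infinity with $m$, and (1) gives no finite bound on the total garbage. This is where the approach with fixed prices stops.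

## Prices that rise with garbage and fall with flow

The way out is to let the price of level $m$ move between $2^{-m}$ and $1$ during the walk. Two observations guide the rule.

First, a long path has large $m$-mass only if $b$ moves a lot along it: mass $2^{1-h}$ per cell, and each new cell costs $2^{-h}$ of movement. The total upward movement ("flow") is bounded by $8\cdot2^{2D}$ whatever the prices are, and it may be charged to $\alpha$ as in the case $U_\sigma=[\sigma]$. So after a certain flow $d_m$ the price may be *lowered*: the flow has been recorded in $\alpha$.

Second, if garbage piles up to $q_m$ while there is little flow, then the path itself has little mass in this period, and *raising* the price is affordable. The price can double at most $m$ times before it reaches $1$. If we choose $q_m=2^{-m}/(m+3)$, then about $m$ doublings cause garbage of only about $2^{-m}$, which (3) allows for free. At price $1$ further garbage is fully paid by (1), and it can be charged to $\alpha$.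

**Parameters.** For the parameter $D$ of the walk let $B=2^{2D}$ and $\theta=\frac1{144B}$, and let $m_0\ge1$ be least with $2^{m_0}\ge768B$. For $m\ge m_0$ let
$$q_m=\frac{2^{-m}}{m+3},\qquad d_m=\theta q_m,\qquad h_m\text{ least with }2^{2-h_m}\le d_m. \tag{5}$$
So $4d_m\le q_m$ and $2^{3-h_m}\le2d_m\le2^{-m}$. Also $h_m\ge m$, and $h_m$ is nondecreasing in $m$ because $d_m$ decreases. From now on always $m\ge m_0$.

**Epochs and prices.** For each $m$ keep a number $k_m\in\{0,\dots,m\}$, initially $0$, the *price* $p_m=2^{k_m-m}$, and two counters $w_m$ (garbage) and $v_m$ (flow), initially $0$. The transitions are divided into consecutive *$m$-epochs*. When an $m$-epoch ends, its ending transition still belongs to it, $w_m$ and $v_m$ are reset to $0$, and a new $m$-epoch starts with the next transition. Run the walk with the amounts (4), where $p_m$ is the price at the moment of the request, and add the following rules for every $m$.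

* *At a retreat*, add to $w_m$ the $m$-masses of those destroyed strings that were created in the current $m$-epoch; these strings are *$m$-charged*. If now $w_m\ge q_m$, the $m$-epoch ends. If $k_m<m$, increase $k_m$ by $1$ (the epoch ends **up**); if $k_m=m$, leave $k_m$ unchanged (**cap**).
* *At an advance* from $\xi$ to $\xi^+$, add $b(\xi^+)-b(\xi)$ to $v_m$. If now $v_m\ge d_m$, the $m$-epoch ends. If $k_m>0$, decrease $k_m$ by $1$ (**down**); if $k_m=0$, leave $k_m$ unchanged (**floor**).
* *At a stay*, nothing changes.

Infinitely many $m$ are treated in each transition. But for each $m$ the state $(k_m,w_m,v_m)$ and the $m$-epochs are determined by the history of positions, and transition $s$ uses $k_m$ only for $m\le|\xi^+|\le s+1$. So everything is computable, uniformly in $m$, $s$ and $D$, and Lemma 2 applies. By Lemma 2(a) there are only stays between the request of $\eta$ and its creation. So for each $m$, the request and the creation of $\eta$ occur in the same $m$-epoch $e$, and the price $p_m(\eta)$ at the request is the constant price $p(e)$ of that epoch.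

**Global bounds.** The *flow* of a set of transitions is the total of the increments $b(\xi_{s+1})-b(\xi_s)\ge0$ over its advances. Let $F$ be the flow of all transitions, let $\mathrm{Var}_s=\sum_{t<s}|b(\xi_{t+1})-b(\xi_t)|$, and let $C_m$ be the sum of $p_m(\eta)\mu(\Delta_m(\eta))$ over all $m$-charged $\eta$. Each term of (4) is paid for by (1). Therefore
$$F\le8B,\qquad\mathrm{Var}_s\le16B,\qquad\sum_mC_m\le B. \tag{6}$$
The second bound holds since $b(\xi_s)\ge b(\xi_0)$, so that decreases total at most increases. The third uses that each string is charged at most once for each $m$, and that $m$-masses are $0$ for $m>|\eta|$. These bounds use nothing but (1); in particular they do not presuppose (2).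

## Mass along the path, and the bound on requests

**Step 1: mass created along the path is controlled by flow.**

**Lemma 4.** Let $s\le u$, and let $\Phi$ be the flow of the transitions $t$ with $s\le t<u$. The strings $\eta\preceq\xi_u$ created in these transitions have total $m$-mass at most $2\Phi+2^{2-h}$, where $h=h_m$.

*Proof.* Let $\xi_{\min}=\xi_{t_0}$ be a shortest position among $\xi_s,\dots,\xi_u$. An advance extends the position, and a retreat passes to a prefix, which here has length at least $|\xi_{\min}|$. So all positions from stage $t_0$ to stage $u$ extend $\xi_{\min}$. Each $\eta$ in question is longer than its parent, and the parent is one of the positions $\xi_s,\dots,\xi_u$. Hence $\xi_{\min}\prec\eta\preceq\xi_u$. Let $g$ be the number of anchor changes along the strings $\eta$ with $\xi_{\min}\prec\eta\preceq\xi_u$. The new anchors are values of $b$ in $[b(\xi_{\min}),b(\xi_u)]$, spaced by at least $2^{-h}$, so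
$$(g-1)2^{-h}\le b(\xi_u)-b(\xi_{\min})\le\Phi.$$
At most $g+1\le\Phi2^h+2$ cells are met, and each contributes at most $2^{1-h}$. The total is at most $2\Phi+2^{2-h}$. $\square$

**Step 2: within one epoch both kinds of mass are small.**

**Lemma 5.** (a) At any stage up to and including the end of an $m$-epoch, the strings created in this epoch and not destroyed, together with the pending string if it was requested in this epoch, have total $m$-mass at most $4d_m$. At all later stages, the undestroyed strings created in this epoch also have total $m$-mass at most $4d_m$.

(b) The strings $m$-charged in one $m$-epoch have total $m$-mass at most $2q_m$.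

*Proof.* (a) At a stage $u$ of the epoch before its ending transition is completed, the flow of the epoch so far is $v_m<d_m$. The strings created in the epoch and not destroyed are prefixes of $\xi_u$, so Lemma 4 bounds their mass by $2d_m+2^{2-h}$. The pending string adds at most $2^{-h}$. The sum is at most $2d_m+5\cdot2^{-h}\le2d_m+\frac54d_m\le4d_m$, since $2^{2-h}\le d_m$. If the ending transition is an advance, it turns the pending string into a created one, so the same bound holds after it; the next pending string is requested in the next epoch. If the ending transition is a retreat, strings are only removed. The last claim holds since later stages can only destroy such strings.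

(b) Before the last retreat of the epoch that adds to $w_m$, we have $w_m<q_m$, for otherwise the epoch would have ended. That retreat destroys strings created in the epoch of total mass at most $4d_m\le q_m$, by (a). $\square$

**Step 3: the amounts along a path stay small, although prices may reach $1$.** The mass that one epoch leaves on the path costs at most $4d_mp(e)$, so we must bound the sum of the prices over all epochs. Ups are paid for by charged garbage, downs by earlier ups, and floors by flow.

**Lemma 6.** For every $D$, whenever $\zeta$ is requested, $\sum_{\emptyset\ne\eta\preceq\zeta}2^{-r(\eta)}\le\frac78$. So Lemma 3 applies.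

*Proof.* All nonempty proper prefixes of $\zeta$ are created and not destroyed, and $\zeta$ is pending. Let
$$P_m=\sum_{\emptyset\ne\eta\preceq\zeta}p_m(\eta)\,\mu(\Delta_m(\eta)).$$
Group the strings $\eta$ by the $m$-epochs in which they were requested; $\zeta$ belongs to the current one. By Lemma 5(a), $P_m\le4d_m\sum_ep(e)$, where $e$ ranges over the $m$-epochs so far, including the current one. We bound this sum by type.

* If $e$ ends up or cap, strings of total mass at least $q_m$ were $m$-charged in $e$, all with price $p(e)$. So $\sum_{\rm up,\,cap}p(e)\le C_m/q_m$.
* The price starts at its minimum $2^{-m}$. An up increases it by $p(e)$, a down decreases it by $p(e)/2$, and cap and floor do not change it. As it never falls below $2^{-m}$, $\sum_{\rm down}p(e)\le2\sum_{\rm up}p(e)\le2C_m/q_m$.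
* Floor epochs have price $2^{-m}$ and flow at least $d_m$ each, so there are at most $F/d_m$ of them, and they contribute at most $2^{-m}F/d_m$.
* The current epoch contributes at most $1$.

Therefore
$$P_m\le4d_m\Bigl(\frac{3C_m}{q_m}+\frac{2^{-m}F}{d_m}+1\Bigr)=12\theta C_m+4F2^{-m}+4d_m.$$
We sum over $m\ge m_0$, using (6), $\sum_{m\ge m_0}2^{-m}=2\cdot2^{-m_0}$ and $d_m\le\theta2^{-m}$:
$$\sum_{m\ge m_0}P_m\le12\theta B+64B\,2^{-m_0}+8\theta2^{-m_0}\le\tfrac1{12}+\tfrac1{12}+\tfrac1{12}=\tfrac14.$$
Along the prefixes of $\zeta$, the first part of (4) sums to at most $\frac18$ and the second to at most $\frac1{16}$. So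
$$\sum2^{-r(\eta)}\le2\sum a(\eta)\le2\bigl(\tfrac18+\tfrac1{16}+\tfrac14\bigr)=\tfrac78.\qquad\square$$

From now on let $D$ be the parameter that Lemma 3 provides. So the walk converges to $A$, with $\xi_{t_\ell}=A\upharpoonright\ell$ for $\ell\ge1$ and $t_\ell\to\infty$.

## The left-c.e. real and the main estimate

**Step 4: define $\alpha$ from movement and from garbage at price one.** Let $n_{c,m}(s)$ be the number of $m$-epochs that end cap in transitions $t<s$. This is $0$ for $m>s$, since strings created by stage $s$ have length at most $s$, hence $m$-mass $0$. Put
$$\alpha_s=\Bigl(\frac6\theta+4\Bigr)\mathrm{Var}_s+3\sum_{m_0\le m\le s}q_m\,n_{c,m}(s). \tag{7}$$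
This is a computable nondecreasing sequence of rationals. An epoch that ends cap has price $1$ and charged mass at least $q_m$, so $\sum_mq_mn_{c,m}(s)\le\sum_mC_m\le B$. With $\mathrm{Var}_s\le16B$, $(\alpha_s)$ is bounded.

**Step 5: the estimate (3).**

**Lemma 7.** For all stages $s_1\le s_2$ and all $m\ge m_0$,
$$\mu\Bigl(\bigcup_{s_1\le s\le s_2}G_m(\xi_s)\Bigr)\le4\cdot2^{-m}+(\alpha_{s_2}-\alpha_{s_1}).$$

*Proof.* Let $I=[s_1,s_2]$ and $h=h_m$. For events, "in $I$" refers to transitions $t$ with $s_1\le t<s_2$. Let $V=\mathrm{Var}_{s_2}-\mathrm{Var}_{s_1}$, let $\Phi\le V$ be the flow in $I$, and let $n_c$ be the number of cap endings for $m$ in $I$. Each $G_m(\xi_s)$ with $s\in I$ is the union of the $\Delta_m(\eta)$ with $\eta\ne\emptyset$ in the cell of $\xi_s$. Such an $\eta$ was either created in $I$, or created earlier and not destroyed before stage $s$; in the latter case it is a prefix of $\xi_{s_1}$. We bound three parts.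

*(a) Prefixes of $\xi_{s_1}$.* Let $a_0<\dots<a_i$ be the anchors along $\xi_{s_1}$. Let $i^*$ be the least index such that for some $s\in I$ the cell of $\xi_s$ contains a prefix of $\xi_{s_1}$ with anchor $a_{i^*}$. Only cells with indices from $i^*$ to $i$ matter, so the mass from this part is at most $(i-i^*+1)2^{1-h}$. For the $s$ that witnesses $i^*$ we have $b(\xi_s)<a_{i^*}+2^{-h}$, while $b(\xi_{s_1})\ge a_i\ge a_{i^*}+(i-i^*)2^{-h}$. Hence $V\ge(i-i^*-1)2^{-h}$, and the mass is at most $(V2^h+2)2^{1-h}=2V+2^{2-h}$.

*(b) Created in $I$ and still a prefix of $\xi_{s_2}$.* By Lemma 4 the mass is at most $2\Phi+2^{2-h}\le2V+2^{2-h}$.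

*(c) Created in $I$ and destroyed in $I$.* Let $\rho$ be the number of $m$-epochs containing a transition in $I$. Strings destroyed in their creation epoch are $m$-charged; by Lemma 5(b) their total mass is at most $2q_m\rho$. Strings destroyed in a later epoch were undestroyed at the end of their creation epoch; by Lemma 5(a) their total mass is at most $4d_m\rho\le q_m\rho$. Together this is at most $3q_m\rho$.

It remains to bound $\rho$. Let $n_u,n_d,n_f$ be the numbers of up, down and floor endings in $I$. Since $k_m$ stays between $0$ and $m$, $n_u\le m+n_d$. Each epoch that ends down or floor in $I$, except possibly the epoch containing transition $s_1$, lies in $I$ and so has flow at least $d_m$ in $I$. So $n_d+n_f\le1+\Phi/d_m$. Hence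
$$\rho\le1+n_u+n_d+n_f+n_c\le1+m+2(n_d+n_f)+n_c\le m+3+\frac{2\Phi}{d_m}+n_c,$$
and by (5)
$$3q_m\rho\le3\cdot2^{-m}+\frac6\theta\Phi+3q_mn_c.$$

Adding the three parts, the measure is at most
$$2^{3-h}+4V+3\cdot2^{-m}+\frac6\theta V+3q_mn_c\le4\cdot2^{-m}+(\alpha_{s_2}-\alpha_{s_1}),$$
because $2^{3-h}\le2^{-m}$, and by (7) the real $\alpha$ rises on $I$ by at least $(\frac6\theta+4)V+3q_mn_c$. $\square$

## The covering Oberwolfach test

**Step 6: build the test.** Let $\alpha^*_s=\alpha_s$ if $\lim_s\alpha_s$ is not dyadic, and $\alpha^*_s=\alpha_s+\frac13$ otherwise; which case holds is a finite amount of information. Then $\alpha^*=\lim_s\alpha^*_s$ is not dyadic, and Lemma 7 holds with $\alpha^*$ in place of $\alpha$. Let $j=\lfloor2\alpha^*\rfloor$ and $\alpha'=2\alpha^*-j$. Since $2\alpha^*>j$, there is $s_0$ with $2\alpha^*_s\ge j$ for $s\ge s_0$; put $\alpha'_s=2\alpha^*_s-j\in[0,1)$ for these $s$. Thus $\alpha'\in(0,1)$ is left-c.e. and not dyadic. For $|\sigma|=n$ put $m(n)=\max(m_0,n+3)$ and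
$$R_\sigma=\bigcup\{G_{m(n)}(\xi_s):s\ge s_0,\ \alpha'_s\in I_\sigma\},\qquad V_\sigma=\bigcap_{k\le n}R_{\sigma\upharpoonright k}.$$
These sets are uniformly $\Sigma^0_1$, and $V_\tau\subseteq V_\sigma$ for $\sigma\preceq\tau$. The stages $s\ge s_0$ with $\alpha'_s\in I_\sigma$ form an interval, possibly empty or infinite, on which $\alpha^*_s$ varies by at most $2^{-n-1}$. By Lemma 7, applied to finite subintervals, and a monotone limit,
$$\mu(V_\sigma)\le\mu(R_\sigma)\le4\cdot2^{-n-3}+2^{-n-1}=2^{-n}.$$
So $(\langle V_\sigma\rangle,\alpha')$ is an OW-test. It does not depend on any $Z$.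

**Step 7: every $Z$ that fails the given test fails this one.** Let $Z\in U_{\beta\upharpoonright n}$ for all $n$. Fix $n$, and let $\sigma=\alpha'\upharpoonright n$, $m=m(n)$, $h=h_m$. Since $\beta$ is not dyadic, it lies in the interior of $I_{\beta\upharpoonright h}$. So for all large $\ell$ we have $b(A\upharpoonright\ell)\upharpoonright h=\beta\upharpoonright h$, $\ell\ge m$, and $Z\in U_{\beta\upharpoonright h}(A\upharpoonright\ell)$. That is,
$$Z\in S_m(A\upharpoonright\ell)\subseteq G_m(A\upharpoonright\ell)=G_m(\xi_{t_\ell}).$$
Since $\alpha'$ is not dyadic and $t_\ell\to\infty$, also $t_\ell\ge s_0$ and $\alpha'_{t_\ell}\in I_\sigma$ for large $\ell$. Hence $Z\in R_{\alpha'\upharpoonright n}$. As $n$ was arbitrary, $Z\in V_{\alpha'\upharpoonright n}$ for all $n$, so $Z$ fails $(\langle V_\sigma\rangle,\alpha')$. This proves (1)⇒(2). $\square$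

## From lowness back to $K$-triviality

**(2)⇒(3).** If $Z$ is not OW-random relative to $A$, it fails an OW-test relative to $A$, hence by (2) an unrelativized OW-test. So $Z$ is not OW-random.

**(3)⇒(4).** OW-randomness relative to $A$ implies ML-randomness relative to $A$, as noted in the first section.

**(4)⇒(5).** It suffices that weakly 2-random sets are OW-random. Let $Z$ fail the OW-test $(\langle U_\sigma\rangle,\beta)$. If $\beta$ is dyadic, $Z$ is not ML-random, so it lies in the null $\Pi^0_2$ class given by an ML-test. Otherwise let $(\beta_s)$ be a computable nondecreasing sequence of rationals in $[0,1)$ with limit $\beta$, and let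
$$Q_n=\bigcup_{s\ge n}U_{\beta_s\upharpoonright n},$$
uniformly $\Sigma^0_1$. The values $\beta_s$ with $s\ge n$ lie in $[\beta_n,\beta]$, so at most $2^n(\beta-\beta_n)+2$ strings $\beta_s\upharpoonright n$ with $s\ge n$ occur, and
$$\mu(Q_n)\le\beta-\beta_n+2^{1-n}\to0.$$
Also $Z\in Q_n$ for every $n$, since $\beta_s\upharpoonright n=\beta\upharpoonright n$ for large $s$. So $Z$ lies in the null $\Pi^0_2$ class $\bigcap_nQ_n$, and is not weakly 2-random.

**(5)⇒(1).** Suppose (5) holds but $A$ is not $K$-trivial. By (F3), $A$ is not low for ML-randomness. Let $(U^A_k)$ be a universal ML-test relative to $A$ such that, for every $k$, each $Z\notin U^A_k$ is ML-random relative to $A$. We build a weakly 2-random set in $\bigcap_kU^A_k$.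

*Claim. $P\cap U^A_k\ne\emptyset$ for every $k$ and every $\Pi^0_1$ class $P$ of positive measure.* Suppose otherwise. By (F5), every ML-random $Z$ has a tail in $P$. This tail is outside $U^A_k$, hence ML-random relative to $A$, and so $Z$ is too, since putting back finitely many bits does not affect randomness. Thus $A$ is low for ML-randomness, a contradiction.

List all null $\Pi^0_2$ classes as $\bigcap_nG^i_n$ $(i\in\omega)$, with $G^i_n$ uniformly $\Sigma^0_1$ in $n$ and decreasing in $n$; the list need not be effective. Let $P_0$ be a $\Pi^0_1$ class of positive measure consisting of ML-random sets, such as the complement of a component of a universal ML-test. Given a $\Pi^0_1$ class $P_i\subseteq P_0$ of positive measure, use the claim to choose $[\tau]\subseteq U^A_i$ with $P_i\cap[\tau]\ne\emptyset$. This is a nonempty $\Pi^0_1$ class of ML-random sets. It has positive measure, because a null $\Pi^0_1$ class is the intersection of a computable decreasing sequence of clopen sets whose measures tend to $0$, and so contains no ML-random set. Choose $n$ with $\mu(G^i_n)<\mu(P_i\cap[\tau])$ and let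
$$P_{i+1}=(P_i\cap[\tau])\setminus G^i_n,$$
again a $\Pi^0_1$ class of positive measure.

By compactness there is $Z\in\bigcap_iP_i$. It avoids every null $\Pi^0_2$ class, so it is weakly 2-random. It lies in $\bigcap_iU^A_i$, so it is not ML-random relative to $A$. This contradicts (5), and the cycle (1)⇒(2)⇒(3)⇒(4)⇒(5)⇒(1) is closed. $\blacksquare$
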